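\title{Rigidity of hyperbolic balls from the areas of small $k$-discs}

\begin{abstract}
Let $B$ be a closed ball in hyperbolic $3$-space, let $0<k<1$, and let $h$ be a metric on $B$ with sectional curvature at most $-1$ and strictly convex boundary. Suppose that every oriented round circle of $\partial B$ bounds a unique convex disc of extrinsic curvature $k$, for $h$ and for the hyperbolic metric. We prove that if the areas of these discs agree for the two metrics, then $h$ is isometric to the hyperbolic metric by an isometry fixing $\partial B$ pointwise. Only the fourth-order asymptotics of the areas on circles shrinking to points are used, and the result holds for balls in every simply connected space form of nonpositive curvature.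
\end{abstract}

\section{Introduction}

Let $B$ be a closed ball in hyperbolic space $\mathbb{H}^3$, and let $h_0$ be the restriction of the hyperbolic metric to $B$. A second metric $h$ on $B$ can be probed from the boundary: span curves of $\partial B$ by surfaces of a prescribed type and record their areas. We ask whether these numbers detect $h_0$ when the curves are round circles and the surfaces have constant extrinsic curvature.

Fix an orientation of $B$. All metrics are $C^\infty$ up to the boundary. For a metric $g$ on $B$ and a surface $S\subset B$ with unit normal $\nu$, the second fundamental form and the shape operator are given by $II(X,Y)=g(AX,Y)=g(\nabla_XY,\nu)$, and the \emph{extrinsic curvature} is $\kappa_{\mathrm{ext}}=\det A$, the product of the principal curvatures. By the Gauss equation it measures the gap between intrinsic and ambient curvature: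
\begin{equation}\label{eq:gauss}
K_S=\operatorname{sect}_g(TS)+\kappa_{\mathrm{ext}} .
\end{equation}
For $\partial B$ we always use the inward unit normal $N$ of the metric under consideration, and $\partial B$ is \emph{strictly convex} if its shape operator is positive definite. For $k>0$, a \emph{$k$-disc} for $g$ is a compact, embedded, oriented disc $D\subset B$, smooth up to its boundary, whose shape operator with respect to the normal $\nu$ determined by the orientations of $D$ and $B$ is positive definite with determinant $k$ everywhere. Its boundary carries the induced orientation. Positivity says that $D$ bends toward $\nu$, so the two orientations of a circle ask for discs bending to opposite sides. With the opposite sign convention for $A$ the two orientations of each circle exchange roles, for all metrics at once, and nothing below changes.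

For $h_0$ such discs are easy to find. Let $R$ be the radius of $B$, so that $\partial B$ is umbilic with principal curvature $b=\coth R>1$, and let $c$ be an oriented round circle of $\partial B$. In the Poincar\'e ball model centered at the center of $B$, the spherical caps in $B$ bounded by $c$ are umbilic for $h_0$, because the model is conformal, and have constant principal curvature by the Codazzi equation. They sweep $B$ from one component of $\partial B\setminus c$ to the other, and their principal curvature with respect to the normal prescribed by $c$ moves continuously from $b$ to $-b$. So one of them has principal curvature $\sqrt k$ as soon as $k<b^2$.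

Let $\mathcal C^+(\partial B)$ be the set of oriented round circles of $\partial B$. Fix $k\in(0,1)$ and a metric $h$ on $B$ with $\operatorname{sect}_h\le-1$ and $\partial B$ strictly convex. Assume that every $c\in\mathcal C^+(\partial B)$ is the oriented boundary of a unique $k$-disc $D_c$ for $h$ and of a unique $k$-disc $D^0_c$ for $h_0$. The \emph{marked boundary data} of $h$ is the function
\[
\operatorname{MAS}_{h,k,\partial B}:\mathcal C^+(\partial B)\to\mathbb R^+,\qquad c\mapsto\operatorname{Area}_h(D_c),
\]
and $\operatorname{MAS}_{h_0,k,\partial B}(c)=\operatorname{Area}_{h_0}(D^0_c)$. It is posed as an open question in \cite{Alvarez} whether $\operatorname{MAS}_{h,k,\partial B}=\operatorname{MAS}_{h_0,k,\partial B}$ implies that $h$ and $h_0$ are isometric.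

The data do not change when $h$ is pulled back by a diffeomorphism fixing $\partial B$ pointwise, so this is the most they could determine. A rough count warns that they should not determine an arbitrary metric: circles form a three-dimensional family, so the data are one function of three variables, whereas a metric modulo diffeomorphisms is $6-3=3$ such functions. But $h_0$ is extremal for the inequality $\operatorname{sect}\le-1$, and one may hope that equality of the data forces equality in this inequality. This is what happens.

\begin{theorem}\label{thm:A}
Under the assumptions above, $\operatorname{MAS}_{h,k,\partial B}=\operatorname{MAS}_{h_0,k,\partial B}$ if and only if there is an isometry $\psi:(B,h)\to(B,h_0)$ with $\psi|_{\partial B}=\mathrm{id}$. In particular, equal data imply that $h$ and $h_0$ are isometric.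
\end{theorem}

The proof uses only small circles. For $\kappa\le0$ let $M_\kappa$ be the simply connected three-dimensional space form of curvature $\kappa$, and let $\sigma$ solve $\sigma''+\kappa\sigma=0$, $\sigma(0)=0$, $\sigma'(0)=1$; thus $\sigma'^2+\kappa\sigma^2=1$, and $\sigma=\sinh$ for $\kappa=-1$. In polar coordinates the metric of $M_\kappa$ is $dr^2+\sigma(r)^2g_{S^2}$. The boundary of a ball $B$ of radius $R$ is umbilic with principal curvature $b=\sigma'(R)/\sigma(R)$ and has intrinsic curvature $\kappa+b^2=\sigma(R)^{-2}>0$. For $p\in\partial B$ let $\Delta_{p,\varepsilon}\subset\partial B$ be the closed disc of $h_0|_{\partial B}$-radius $\varepsilon$ about $p$, and $c_{p,\varepsilon}$ its boundary circle. We write $c^-_{p,\varepsilon}$ for the boundary orientation obtained when $\Delta_{p,\varepsilon}$ is oriented so that its normal points into $B$, and $c^+_{p,\varepsilon}$ for the opposite orientation.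

\begin{theorem}\label{thm:B}
Let $\kappa\le0$, let $B$ be a closed ball of radius $R$ in $M_\kappa$ with metric $h_0$, let $b$ be the principal curvature of $\partial B$ for $h_0$, and let $0<k<b^2$. Let $h$ be a smooth metric on $B$ with $\operatorname{sect}_h\le\kappa$ and $\partial B$ strictly convex. Assume that for some $\varepsilon_0>0$ every oriented circle $c$ of radius less than $\varepsilon_0$ bounds a unique $k$-disc $D_c$ for $h$ and a unique $k$-disc $D_c^0$ for $h_0$. Assume that for every $p\in\partial B$ and each sign $\pm$ there is a sequence $\varepsilon_n\to0$ along which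
\begin{equation}\label{eq:hyp}
\operatorname{Area}_h\big(D_{c^\pm_{p,\varepsilon_n}}\big)-\operatorname{Area}_{h_0}\big(D^0_{c^\pm_{p,\varepsilon_n}}\big)=o(\varepsilon_n^4).
\end{equation}
Then there is an isometry $(B,h)\to(B,h_0)$ which is the identity on $\partial B$.
\end{theorem}

\begin{proof}[Proof of Theorem \ref{thm:A} from Theorem \ref{thm:B}]
If the data agree, Theorem \ref{thm:B} applies with $\kappa=-1$, since $k<1<\coth^2R$. Conversely, let $\psi$ be an isometry with $\psi|_{\partial B}=\mathrm{id}$. At a boundary point $d\psi$ is the identity on $T\partial B$ and sends inward vectors to inward vectors, so $\psi$ preserves the orientation of the connected manifold $B$. Hence $\psi(D_c)$ is a $k$-disc for $h_0$ with oriented boundary $c$ and area $\operatorname{Area}_h(D_c)$, and $\psi(D_c)=D^0_c$ by uniqueness.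
\end{proof}

The rest of the paper proves Theorem \ref{thm:B}. Section \ref{sec:models} does so by hand for rotationally symmetric metrics and derives from this case the plan of the general proof.

\section{Two model computations}\label{sec:models}

\subsection*{Caps in a Euclidean ball}
Let $\kappa=0$, so $\partial B$ is a sphere of radius $1/b$. A cap of height $\eta$ and base radius $a$ on a sphere of radius $\rho$ has area $2\pi\rho\eta=\pi(a^2+\eta^2)$, because $a^2=\eta(2\rho-\eta)$. For a small cap $\eta=a^2/(2\rho)+O(a^4)$, so the area is $\pi a^2+\pi a^4/(4\rho^2)+O(a^6)$. The circle $c_{p,\varepsilon}$ has Euclidean radius $a=\varepsilon+O(\varepsilon^3)$ and bounds three small caps: $\Delta_{p,\varepsilon}$, with $\rho=1/b$, and two mirror images with $\rho=1/\sqrt k$, which are $k$-discs for the two orientations (Figure \ref{fig:caps}). For either of the latter,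
\begin{equation}\label{eq:caps}
\operatorname{Area}(D)=\operatorname{Area}(\Delta_{p,\varepsilon})-\frac\pi4(b^2-k)\,\varepsilon^4+O(\varepsilon^6).
\end{equation}
So to leading order a small $k$-disc records the area form of $\partial B$, and the area that it saves at fourth order records $b^2=\kappa_{\mathrm{ext}}(\partial B)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=3,yscale=2.6]
\draw[thick] plot[domain=-1.3:1.3] (\x,{0.6*\x*\x}) node[right]{$\partial B$};
\draw[dashed] (-1,0.6)--(1,0.6);
\draw plot[domain=-1:1] (\x,{0.3+0.3*\x*\x});
\draw plot[domain=-1:1] (\x,{0.9-0.3*\x*\x});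
\draw[->] (0,0.3)--(0,0.48) node[right]{$\nu$};
\draw[->] (0,0.9)--(0,0.72) node[right]{$\nu$};
\node at (-0.3,0.22) {$D_{c^-}$};
\node at (-0.3,0.98) {$D_{c^+}$};
\fill (-1,0.6) ellipse (0.02 and 0.023);
\fill (1,0.6) ellipse (0.02 and 0.023);
\fill (0,0) ellipse (0.02 and 0.023) node[below]{$p$};
\end{tikzpicture}
\caption{Cross-section through $p$ of a Euclidean ball $B$ (the region above the thick curve) and of the two $k$-discs bounded by a small circle about $p$ (the two upper dots). Each disc bends toward its normal $\nu$. The disc $D_{c^-}$ fits between $\partial B$ and the flat disc (dashed) because $\sqrt k$ is less than the principal curvature $b$ of $\partial B$.}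
\label{fig:caps}
\end{figure}

\subsection*{Rotationally symmetric metrics}
Let $h=dr^2+f(r)^2g_{S^2}$ on $0\le r\le r_1$, with $f(0)=0$, $f'(0)=1$, and with $\{r=r_1\}$ identified radially with $\partial B$. Planes containing $\partial_r$ have curvature $-f''/f$, planes tangent to the spheres have curvature $(1-f'^2)/f^2$, and $\partial B$ is umbilic with principal curvature $f'(r_1)/f(r_1)$. The $\varepsilon^2$-terms of the areas give $f(r_1)=\sigma(R)$. Then \eqref{eq:caps} persists for $c^+$, up to $O(\varepsilon^5)$ and with $b$ replaced by the principal curvature of $\partial B$ (this is \eqref{eq:isometric} below), and the $\varepsilon^4$-terms give $f'(r_1)=\sigma'(R)$. Consider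
\[
u=f'^2+\kappa f^2-1,\qquad u'=2f'\,(f''+\kappa f).
\]
We have $u(0)=0$, and $u(r_1)=0$ by what was just shown; this says that $\operatorname{sect}_h(T\partial B)=\kappa$. The bound $-f''/f\le\kappa$ gives $f''+\kappa f\ge0$, and since $\kappa\le0$ it also gives $f''\ge0$, hence $f'\ge1$. So $u$ is nondecreasing with equal end values, $u'\equiv0$, $f''+\kappa f=0$, and $f=\sigma$, $r_1=R$.

\subsection*{Plan of the proof}
Symmetry gave three things for free. First, the circles $c_{p,\varepsilon}$ were round for $h$. In general they are small ellipses for $h$, and the expansion of Section \ref{sec:small} mixes the boundary metric with the second fundamental form; in Section \ref{sec:boundary} the two orientations together yield only the inequality $\kappa_{\mathrm{ext}}\le b^2$, which the Gauss--Bonnet theorem turns into an equality. Second, the formula for $u'$ and the sign of $f'$ are replaced by the contracted Bianchi identity (Section \ref{sec:constant}) and a strictly convex function on $(B,h)$ (Section \ref{sec:convex}). Third, umbilicity of $\partial B$ has to be proved (Section \ref{sec:sphere}).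

\section{Small $k$-discs and their areas}\label{sec:small}

The discs $D_c$ are given to us by a bare existence statement, which says nothing about their shape. We therefore construct explicit $k$-discs on small circles and let uniqueness identify them with the $D_c$. In this section $k>0$ is arbitrary and $h$ is any smooth metric on $B$ with $\partial B$ strictly convex, for instance $h_0$.

Fix $p\in\partial B$. Let $y=(y_1,y_2)$ be normal coordinates of $h_0|_{\partial B}$ at $p$, so that $\Delta_{p,\varepsilon}=\{|y|\le\varepsilon\}$. Extend $h$ smoothly across $\partial B$, let $z$ be the signed $h$-distance to $\partial B$, positive in $B$, and extend $y$ to be constant along the normal geodesics. Near $p$,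
\[
h=dz^2+\gamma_{ij}(y,z)\,dy_i\,dy_j ,\qquad \Gamma^z_{ij}=-\tfrac12\partial_z\gamma_{ij},\quad \Gamma^l_{iz}=\tfrac12\gamma^{lm}\partial_z\gamma_{im},
\]
the symbols $\Gamma^l_{ij}$ are those of $\gamma(\cdot,z)$, and the remaining ones vanish. Thus $\operatorname{Hess}z=\frac12\partial_z\gamma_{ij}\,dy_i\,dy_j$, and since $N=\partial_z$ along $\partial B$, the second fundamental form of $\partial B$ is $II_{ij}=\Gamma^z_{ij}=-\frac12\partial_z\gamma_{ij}|_{z=0}$. Let $G$ and $L$ be the matrices of $h|_{\partial B}$ and $II$ at $p$ in the coordinates $y$. Both are positive definite, $\kappa_{\mathrm{ext}}(p):=\kappa_{\mathrm{ext}}(\partial B)(p)=\det L/\det G$, and $G=I$, $L=bI$ for $h_0$.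

A disc of width $\varepsilon$ and curvature of order one has height of order $\varepsilon^2$, so we look for graphs $z=\varepsilon^2w(y/\varepsilon)$ with $w$ defined on the closed unit disc $\overline{\mathbb D}$. As $\varepsilon\to0$ the equation will become $\det(L+D^2w)=k\det G$ with $w|_{\partial\mathbb D}=0$. Because the circle is round in the coordinates $y$, this problem has the explicit solutions $w_0=\frac s2(1-|x|^2)$, where
\begin{equation}\label{eq:char}
\det(L-sI)=s^2-(\operatorname{tr}L)\,s+\det L=k\det G .
\end{equation}
If $0<\lambda_1\le\lambda_2$ are the eigenvalues of $L$, this reads $(s-\lambda_1)(s-\lambda_2)=k\det G>0$, so there are two roots $s_-<\lambda_1\le\lambda_2<s_+$, with $L-s_-I$ positive definite and $L-s_+I$ negative definite. The graph lies in $B$ when $s>0$. Strict convexity gives $s_+>0$, and since $s_-s_+=\det L-k\det G$,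
\begin{equation}\label{eq:sminus}
s_->0\iff\kappa_{\mathrm{ext}}(p)>k .
\end{equation}
For $h_0$ the roots are $s_\pm=b\pm\sqrt k$, both positive exactly when $k<b^2$.

\begin{lemma}\label{lem:discs}
Let $s\in\{s_-,s_+\}$ with $s>0$, and $w_0=\frac s2(1-|x|^2)$. For small $\varepsilon>0$ there is $w_\varepsilon\in C^\infty(\overline{\mathbb D})$ with $w_\varepsilon|_{\partial\mathbb D}=0$, $w_\varepsilon>0$ in $\mathbb D$ and $\|w_\varepsilon-w_0\|_{C^{2,\alpha}}=O(\varepsilon)$, such that the graph
\[
S^s_{p,\varepsilon}=\{z=\varepsilon^2w_\varepsilon(y/\varepsilon),\ |y|\le\varepsilon\}\subset B,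
\]
suitably oriented, is a $k$-disc for $h$ with oriented boundary $c^-_{p,\varepsilon}$ if $s=s_-$ and $c^+_{p,\varepsilon}$ if $s=s_+$.
\end{lemma}

\begin{proof}
\emph{The equation.} For a graph $z=v(y)$ put $\varphi=z-v(y)$ and let $\nu_\uparrow=\nabla\varphi/|\nabla\varphi|$ be the upward normal, where $|\nabla\varphi|^2=1+\gamma^{lm}v_lv_m$. For tangent fields $X,Y$, differentiating $\langle Y,\nabla\varphi\rangle=0$ gives $\langle\nabla_XY,\nu_\uparrow\rangle=-\operatorname{Hess}\varphi(X,Y)/|\nabla\varphi|$. On the frame $X_i=\partial_i+v_i\partial_z$ we have $\operatorname{Hess}z(X_i,X_j)=\frac12\partial_z\gamma_{ij}$ and $\operatorname{Hess}v(X_i,X_j)=v_{ij}-\Gamma^l_{ij}v_l-\Gamma^l_{iz}v_lv_j-\Gamma^l_{jz}v_lv_i$. So the second fundamental form of the graph is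
\begin{equation}\label{eq:IIgraph}
\frac{-\frac12\partial_z\gamma_{ij}+v_{ij}-\Gamma^l_{ij}v_l-\frac12\gamma^{lm}\big(\partial_z\gamma_{im}\,v_lv_j+\partial_z\gamma_{jm}\,v_lv_i\big)}{\sqrt{1+\gamma^{lm}v_lv_m}}
\end{equation}
evaluated at $z=v(y)$, the induced metric is $\gamma_{ij}+v_iv_j$, and the extrinsic curvature is the quotient of their determinants. Substitute $y=\varepsilon x$, $v=\varepsilon^2w(x)$, so that $v_i=\varepsilon w_i$ and $v_{ij}=w_{ij}$. The extrinsic curvature minus $k$ becomes $F(\varepsilon,x,w,Dw,D^2w)$ with $F$ smooth in all its arguments, including at $\varepsilon=0$, where \eqref{eq:IIgraph} reduces to $L+D^2w$ and the induced metric to $G$.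

\emph{Solving it.} Let $C^{2,\alpha}_0$ be the space of functions in $C^{2,\alpha}(\overline{\mathbb D})$ vanishing on $\partial\mathbb D$. Composition with $F$ defines a smooth map $\mathcal E$ from a neighborhood of $(0,w_0)$ in $\mathbb R\times C_0^{2,\alpha}$ to $C^{0,\alpha}(\overline{\mathbb D})$, with $\mathcal E(0,w)=\det(L+D^2w)/\det G-k$, and $\mathcal E(0,w_0)=0$ by \eqref{eq:char}. For a symmetric $2\times2$ matrix $P$ the derivative of $\det$ at $P$ is $Q\mapsto\operatorname{tr}(\operatorname{cof}(P)Q)$, where $\operatorname{cof}P=(\operatorname{tr}P)I-P$ has the eigenvalues of $P$ in the other order. Hence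
\[
D_w\mathcal E(0,w_0)\eta=\operatorname{tr}\big(\operatorname{cof}(L-sI)\,D^2\eta\big)/\det G
\]
has a constant, definite coefficient matrix and no lower-order terms. By the maximum principle and Schauder theory, such an operator is an isomorphism $C_0^{2,\alpha}\to C^{0,\alpha}(\overline{\mathbb D})$. The implicit function theorem gives solutions $w_\varepsilon$ of $\mathcal E(\varepsilon,w_\varepsilon)=0$ depending in a $C^1$ way on $\varepsilon$, whence the bound $O(\varepsilon)$.

\emph{Smoothness.} Fix a small $\varepsilon$ and write $w=w_\varepsilon$. Let $\rho_\theta$ be the rotation by $\theta$. Since $w_0\circ\rho_\theta=w_0$, the functions $w\circ\rho_\theta$ stay $C^{2,\alpha}$-close to $w_0$, where $F$ is uniformly elliptic. Subtracting the equation for $w$ from the rotated equation satisfied by $w\circ\rho_\theta$ shows that $(w\circ\rho_\theta-w)/\theta$ solves a linear elliptic equation with zero boundary values and with coefficients and right-hand side bounded in $C^{0,\alpha}$ independently of $\theta$. The global Schauder estimate bounds these quotients in $C^{2,\alpha}$, so $\partial_\theta w\in C^{2,\alpha}(\overline{\mathbb D})$.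 Translations give $w\in C^{3,\alpha}$ in the interior in the same way. Near $\partial\mathbb D$, ellipticity allows us to solve $F=0$ for $w_{rr}$ as a smooth function of $x,w,Dw,w_{r\theta},w_{\theta\theta}$, which are $C^{1,\alpha}$; so $w\in C^{3,\alpha}(\overline{\mathbb D})$. Now the linear equations for the first derivatives have $C^{1,\alpha}$ coefficients, and the argument repeats with one more derivative each time.

\emph{Position.} As $w_\varepsilon-w_0$ vanishes on $\partial\mathbb D$, we have $|w_\varepsilon-w_0|\le C\varepsilon(1-|x|)$, while $w_0\ge\frac s2(1-|x|)$. So $w_\varepsilon>0$ in $\mathbb D$ for small $\varepsilon$, and the graph lies in $B$.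

\emph{Orientation.} The form \eqref{eq:IIgraph} is close to $L-sI$. So the shape operator is positive definite with respect to $\nu_\uparrow$ if $s=s_-$ and with respect to $-\nu_\uparrow$ if $s=s_+$, with determinant $k$ in both cases. The frames $(X_1,X_2,\nu_\uparrow)$, $(X_1,X_2,\partial_z)$ and $(\partial_1,\partial_2,\partial_z)$ define the same orientation of $B$. Hence the projection of the graph onto $\Delta_{p,\varepsilon}$, which fixes the boundary circle, matches the orientation with normal $\nu_\uparrow$ with the orientation of $\Delta_{p,\varepsilon}$ with inward normal, and the induced boundary orientation is $c^-_{p,\varepsilon}$.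
\end{proof}

\begin{lemma}\label{lem:area}
Let $\tau=\operatorname{tr}(G^{-1})$ and $H=\operatorname{tr}(G^{-1}L)$. For $s$ as in Lemma \ref{lem:discs},
\begin{equation}\label{eq:area}
\operatorname{Area}_h(S^s_{p,\varepsilon})=\operatorname{Area}_h(\Delta_{p,\varepsilon})+\frac\pi8\sqrt{\det G}\,\big(\tau s^2-2Hs\big)\,\varepsilon^4+O(\varepsilon^5).
\end{equation}
\end{lemma}

\begin{proof}
The area element of the graph of $v$ is
\[
\sqrt{\det(\gamma_{ij}+v_iv_j)}\,dy=\sqrt{\det\gamma(y,v)}\,\sqrt{1+\gamma^{ij}v_iv_j}\,dy .
\]
Since $\partial_z\log\sqrt{\det\gamma}=\frac12\gamma^{ij}\partial_z\gamma_{ij}$ equals $-H$ at $p$, for $v=\varepsilon^2w_\varepsilon(x)$ and $y=\varepsilon x$ the first factor is $\sqrt{\det\gamma(y,0)}\,(1-\varepsilon^2Hw_0+O(\varepsilon^3))$ and the second is $1+\frac12\varepsilon^2G^{ij}\partial_iw_0\,\partial_jw_0+O(\varepsilon^3)$. With $dy=\varepsilon^2dx$,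
\[
\operatorname{Area}_h(S^s_{p,\varepsilon})-\operatorname{Area}_h(\Delta_{p,\varepsilon})=\varepsilon^4\sqrt{\det G}\int_{\mathbb D}\Big(\tfrac12G^{ij}\partial_iw_0\,\partial_jw_0-Hw_0\Big)dx+O(\varepsilon^5).
\]
Finally $\int_{\mathbb D}w_0=\frac s2(\pi-\frac\pi2)=\frac{\pi s}4$, and $Dw_0=-sx$ with $\int_{\mathbb D}x_ix_j=\frac\pi4\delta_{ij}$ gives $\frac12\int_{\mathbb D} G^{ij}\partial_iw_0\,\partial_jw_0=\frac\pi8\tau s^2$.
\end{proof}

When $G=I$ we have $\tau=2$ and $H=\operatorname{tr}L$, and \eqref{eq:char} gives, for both roots,
\begin{equation}\label{eq:isometric}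
\tau s^2-2Hs=2\big(s^2-(\operatorname{tr}L)s\big)=-2\big(\kappa_{\mathrm{ext}}(p)-k\big).
\end{equation}
For $h_0$ this is $-2(b^2-k)$, in agreement with \eqref{eq:caps}. Note that in this case the mean curvature $H$ has dropped out of the expansion.

\section{The geometry of the boundary}\label{sec:boundary}

\begin{proposition}\label{prop:boundary}
Under the hypotheses of Theorem \ref{thm:B}, at every point of $\partial B$,
\[
h|_{T\partial B}=h_0|_{T\partial B},\qquad\kappa_{\mathrm{ext}}=b^2,\qquad\operatorname{sect}_h(T\partial B)=\kappa ,
\]
where $\kappa_{\mathrm{ext}}$ is the extrinsic curvature of $\partial B$ for $h$.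
\end{proposition}

\begin{proof}
Fix $p\in\partial B$ and let $G,L,\tau,H,s_\pm$ refer to $h$. By uniqueness of $k$-discs, which is used here and nowhere else, and by Lemma \ref{lem:discs} and \eqref{eq:sminus}, for small $\varepsilon$,
\[
D_{c^+_{p,\varepsilon}}=S^{s_+}_{p,\varepsilon},\qquad\text{and}\qquad D_{c^-_{p,\varepsilon}}=S^{s_-}_{p,\varepsilon}\ \text{ if }\kappa_{\mathrm{ext}}(p)>k .
\]
The same holds for $h_0$, for both signs since $k<b^2$. If $\kappa_{\mathrm{ext}}(p)\le k$ we have no description of $D_{c^-_{p,\varepsilon}}$, and we shall not need one.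

\emph{Second order.} We have $\operatorname{Area}_h(\Delta_{p,\varepsilon})=\pi\sqrt{\det G}\,\varepsilon^2+O(\varepsilon^3)$, and the same for $h_0$ with $G=I$. So \eqref{eq:hyp} for $c^+$ and \eqref{eq:area} give $\det G=1$. This holds at every $p$, so $h$ and $h_0$ induce the same area form on $\partial B$. Consequently $\operatorname{Area}_h(\Delta_{p,\varepsilon})=\operatorname{Area}_{h_0}(\Delta_{p,\varepsilon})$ exactly, for all $\varepsilon$, and $\kappa_{\mathrm{ext}}(p)=\det L$.

\emph{Fourth order.} Suppose $\kappa_{\mathrm{ext}}(p)>k$. The first terms of \eqref{eq:area} for $h$ and $h_0$ cancel, so \eqref{eq:hyp}, divided by $\varepsilon_n^4$ along the sequence for each sign, shows with \eqref{eq:isometric} for $h_0$ that $s_-$ and $s_+$ both solve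
\[
\tau s^2-2Hs+2(b^2-k)=0 .
\]
They are also the two distinct roots of $s^2-(\operatorname{tr}L)s+\kappa_{\mathrm{ext}}(p)-k=0$. Computing the product $s_-s_+$ from each polynomial eliminates $H$ and $\operatorname{tr}L$:
\begin{equation}\label{eq:kext}
\kappa_{\mathrm{ext}}(p)=k+\frac2\tau\,(b^2-k).
\end{equation}
The eigenvalues of $G^{-1}$ are positive with product $1$, so $\tau\ge2$, with equality if and only if $G=I$. As $b^2-k>0$, we get $\kappa_{\mathrm{ext}}(p)\le b^2$, with equality if and only if $G=I$. At points where $\kappa_{\mathrm{ext}}(p)\le k$ we have $\kappa_{\mathrm{ext}}(p)<b^2$. So $\kappa_{\mathrm{ext}}\le b^2$ on all of $\partial B$.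

\emph{Gauss--Bonnet.} The local information is now exhausted, and it has produced an inequality in the same direction as the curvature bound. By \eqref{eq:gauss}, the curvature $K$ of $h|_{\partial B}$ satisfies $K=\operatorname{sect}_h(T\partial B)+\kappa_{\mathrm{ext}}\le\kappa+b^2$. The total curvature of any metric on the sphere is $4\pi$, so
\[
4\pi=\int_{\partial B}K\,dA_h\le(\kappa+b^2)\operatorname{Area}_h(\partial B)=(\kappa+b^2)\operatorname{Area}_{h_0}(\partial B)=\frac{4\pi\sigma(R)^2}{\sigma(R)^2}=4\pi .
\]
The nonnegative continuous functions $\kappa-\operatorname{sect}_h(T\partial B)$ and $b^2-\kappa_{\mathrm{ext}}$ therefore have integral zero and vanish. Then $\kappa_{\mathrm{ext}}=b^2>k$ everywhere, so \eqref{eq:kext} holds at every point and gives $G=I$.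
\end{proof}

\begin{remark}[Both orientations are used]
The pointwise bound $\kappa_{\mathrm{ext}}\le b^2$ does not follow from the expansion for $c^+$ alone. For large $a$ put $s=\frac32a$, $L=\operatorname{diag}(s-\frac ka,\,s-a)$ and $G=\operatorname{diag}(\mu,\mu^{-1})$. Then $\det G=1$, $s=s_+$, and
\[
\tau s^2-2Hs=\mu^{-1}s\big(\tfrac{2k}a-\tfrac32a\big)+\mu s\,\tfrac a2
\]
runs from $-\infty$ to $+\infty$ as $\mu$ runs through $(0,\infty)$. So it equals $-2(b^2-k)$ for some $\mu$, while $\det L=\frac34a^2-\frac k2$ is as large as we like.
\end{remark}

\begin{remark}[The order $\varepsilon^4$ is optimal for the discs of Lemma \ref{lem:discs}]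
By \eqref{eq:area}, if $h$ and $h_0$ induce the same area form on $\partial B$, the areas of the discs of Lemma \ref{lem:discs} agree up to $O(\varepsilon^4)$. This does not force isometry. In $\mathbb H^3$, let $\Omega'=\{r\le R+m+t\chi\}$ in polar coordinates about the center of $B$, where $\chi\ne0$ is a smooth function on $S^2$ vanishing on an open set, $t\neq0$ is small, and the small constant $m=m(t)$ is chosen by the implicit function theorem so that $\operatorname{Area}(\partial\Omega')=\operatorname{Area}(\partial B)$. Then $\partial\Omega'$ shares an open piece with a geodesic sphere without being equal to it, so $\Omega'$ is not a ball. Take a diffeomorphism $B\to\Omega'$ close to the inclusion. Moser's theorem states that two area forms of equal total area on a closed connected surface differ by a diffeomorphism isotopic to the identity; extending the isotopy through a collar, we correct our map to a diffeomorphism $\Psi:B\to\Omega'$ that preserves the boundary area forms. For $h=\Psi^*h_{\mathbb H^3}$ we have $\operatorname{sect}_h=-1$, and $\partial B$ is strictly convex with $\kappa_{\mathrm{ext}}$ close to $b^2$,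 hence larger than $k$. The small discs of both orientations have the same areas as for $h_0$ up to $O(\varepsilon^4)$. But $(B,h)\cong\Omega'$ is not isometric to $(B,h_0)$: otherwise $\partial\Omega'$ would be umbilic with principal curvature $b$, hence a geodesic sphere by the proof in Section \ref{sec:sphere}. Uniqueness of $k$-discs for this $h$ is not claimed.
\end{remark}

\section{A strictly convex function}\label{sec:convex}

To carry the equality $\operatorname{sect}_h(T\partial B)=\kappa$ into the interior we need a substitute for the positivity of $f'$ in Section \ref{sec:models}: a function on all of $B$ with positive definite Hessian. Half the squared distance to an interior point is the natural candidate in nonpositive curvature. The difficulty is that $(B,h)$ is not geodesically complete, and an extension of $h$ need not have nonpositive curvature outside $B$; convexity of the boundary keeps the argument inside $B$.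

Identify $B$ with the closed unit ball of $\mathbb R^3$ by a diffeomorphism, and extend $h$ to a metric on $\mathbb R^3$ that is Euclidean outside a compact set, hence complete. Write $\gamma_v(t)=\exp_p(tv)$.

\begin{lemma}\label{lem:convex}
Let $h$ be a smooth metric on the closed $3$-ball $B$ with $\operatorname{sect}_h\le0$ and $\partial B$ strictly convex. For $p\in\operatorname{int}B$ let $\Omega=\{v\in T_pB:\gamma_v([0,1])\subset B\}$. Then $\exp_p:\Omega\to B$ is a diffeomorphism of manifolds with boundary, and $\phi=\frac12|\exp_p^{-1}|^2$ satisfies $\operatorname{Hess}_h\phi\ge h$.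
\end{lemma}

\begin{proof}
The set $\Omega$ is star-shaped about $0$, and it is closed in $T_pB$ because $B$ is closed and $\exp_p$ is continuous.

\emph{Jacobi fields.} Let $v\in\Omega$, $\xi\ne0$, and let $J$ be the Jacobi field along $\gamma_v$ with $J(0)=0$, $J'(0)=\xi$, so that $J(1)=d(\exp_p)_v\xi$. On $[0,1]$ the geodesic lies in $B$, so $\langle J'',J\rangle=-\langle R(J,\gamma_v')\gamma_v',J\rangle\ge0$. Put $\ell=|J|$. Then $(\ell^2)''=2|J'|^2+2\langle J'',J\rangle\ge0$, with $(\ell^2)'(0)=0$ and $(\ell^2)''(0)>0$, so $\ell>0$ on $(0,1]$. There $\ell\ell'=\langle J,J'\rangle$, so $|\ell'|\le|J'|$ and $\ell\ell''=|J'|^2-\ell'^2+\langle J'',J\rangle\ge0$. Thus $\ell$ is convex on $[0,1]$ with $\ell(0)=0$ and slope $|\xi|$ at $0$, which gives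
\begin{equation}\label{eq:jacobi}
|d(\exp_p)_v\xi|\ge|\xi|,\qquad\langle J'(1),J(1)\rangle=\ell'(1)\ell(1)\ge|J(1)|^2 .
\end{equation}

\emph{Local structure.} Let $z$ be the signed distance to $\partial B$ as in Section \ref{sec:small}. If a nonconstant geodesic $\gamma$ is tangent to $\partial B$ at $t_0$, then $(z\circ\gamma)'(t_0)=0$ and $(z\circ\gamma)''(t_0)=\operatorname{Hess}z(\gamma',\gamma')=-II(\gamma',\gamma')<0$, so $\gamma$ is outside $B$ for $t\ne t_0$ near $t_0$, on both sides. Let $v\in\Omega$. If $\gamma_v(t_0)\in\partial B$ for some $t_0\in(0,1)$, then $z\circ\gamma_v$ would have a minimum at $t_0$, a tangency; so $\gamma_v([0,1))\subset\operatorname{int}B$. If $\gamma_v(1)\in\operatorname{int}B$, then a neighborhood of $v$ lies in $\Omega$. If $\gamma_v(1)\in\partial B$, tangency is again excluded, so $(z\circ\gamma_v)'<0$ on some $[1-\delta,1]$. For $v'$ near $v$ we then have $\gamma_{v'}([0,1-\delta])\subset\operatorname{int}B$ and $(z\circ\gamma_{v'})'<0$ on $[1-\delta,1]$, so $v'\in\Omega$ if and only if $\exp_pv'\in B$. Since $d(\exp_p)_v$ is invertible by \eqref{eq:jacobi}, in both cases $v$ has an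 open neighborhood in $T_pB$ on which $\exp_p$ is a diffeomorphism onto its image, mapping its intersection $U$ with $\Omega$ onto a relatively open subset $V$ of $B$. Call such a $U$ a chart. In particular $\Omega$ is a manifold with boundary and $\exp_p|_\Omega$ a local diffeomorphism onto $B$.

\emph{A global inverse.} For $q\in B$ let $c_q(t)=(1-t)p+tq$, a path in $B$. We lift it to a path $\tilde c_q$ in $\Omega$ starting at $0$. Lifts are unique, since two lifts agree on an open and closed set of times. A lift on $[0,T]$ with $T<1$ extends a little further by a chart. A lift on $[0,T)$ is $C^1$ with $|\tilde c_q'|\le|c_q'|_h\le C$ by \eqref{eq:jacobi}, so it converges as $t\to T$, to a point of the closed set $\Omega$. Hence $\tilde c_q$ exists on $[0,1]$; put $\zeta(q)=\tilde c_q(1)$, so $\exp_p\circ\,\zeta=\mathrm{id}_B$. The map $\zeta$ is continuous: choose $0=t_0<\dots<t_m=1$ and charts $U_j\supset\tilde c_q([t_{j-1},t_j])$; for $q'$ near $q$, induction on $j$ shows that $\tilde c_{q'}=(\exp_p|_{U_j})^{-1}\circ c_{q'}$ on $[t_{j-1},t_j]$ and that $\tilde c_{q'}(t_j)$ is near $\tilde c_q(t_j)$. Near any $q$, continuity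 makes $\zeta$ coincide with the inverse of a chart, so $\zeta$ is smooth and $\zeta(B)$ is open in $\Omega$. It is also compact, and $\Omega$ is connected, so $\zeta(B)=\Omega$ and $\zeta$ is the inverse of $\exp_p|_\Omega$.

\emph{The Hessian.} The function $\phi=\frac12|\zeta|^2$ is smooth on $B$. The Gauss lemma $\langle\gamma_v'(1),d(\exp_p)_v\xi\rangle=\langle v,\xi\rangle$ says that $\nabla\phi=\gamma_v'(1)$ at $\exp_pv$. For $v$ in the interior of $\Omega$ let $\Theta(t,\theta)=\exp_p(t(v+\theta\xi))$, so $J=\partial_\theta\Theta(\cdot,0)$ and $\nabla\phi(\Theta(1,\theta))=\partial_t\Theta(1,\theta)$. Then $\nabla_{J(1)}\nabla\phi=D_\theta\partial_t\Theta=D_t\partial_\theta\Theta=J'(1)$, and \eqref{eq:jacobi} gives $\operatorname{Hess}\phi(J(1),J(1))\ge|J(1)|^2$. Every nonzero tangent vector at an interior point of $B$ is such a $J(1)$, and the inequality extends to $\partial B$ by continuity.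
\end{proof}

\section{Constant curvature}\label{sec:constant}

The discs of Lemma \ref{lem:discs} lie in an arbitrarily thin collar of $\partial B$, so a metric equal to $h_0$ near $\partial B$ has the same such discs with the same areas, whatever it does inside. Only the curvature bound can reach the interior. It does so through the following statement, which does not involve $k$-discs.

\begin{proposition}\label{prop:constant}
Let $h$ be a smooth metric on the closed $3$-ball $B$ with $\operatorname{sect}_h\le\kappa\le0$, with $\partial B$ strictly convex, and with $\operatorname{sect}_h(T\partial B)\equiv\kappa$ along $\partial B$. Then $\operatorname{sect}_h\equiv\kappa$.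
\end{proposition}

We want a tensor that is nonnegative by the curvature bound and satisfies a conservation law. In dimension three the Einstein tensor does both. If $e_1,e_2,e_3=\nu$ is an orthonormal frame and $K_{ij}$ the curvature of the plane spanned by $e_i,e_j$, then $\operatorname{Ric}(\nu,\nu)=K_{13}+K_{23}$ and $\frac12\operatorname{scal}=K_{12}+K_{13}+K_{23}$. So the symmetric tensor
\[
E=\operatorname{Ric}_h-\tfrac12\operatorname{scal}_h\,h+\kappa h\qquad\text{satisfies}\qquad E(\nu,\nu)=\kappa-\operatorname{sect}_h(\nu^\perp)
\]
for every unit vector $\nu$, and the contracted Bianchi identity $\operatorname{div}\operatorname{Ric}=\frac12d\operatorname{scal}$ gives $\operatorname{div}E=0$. In the symmetric case of Section \ref{sec:models}, $E(\partial_r,\partial_r)=u/f^2$, $E(e,e)=(f''+\kappa f)/f$ for unit vectors $e$ tangent to the spheres, and the formula for $u'$ relates the two as $\operatorname{div}E=0$ does in general.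

\begin{proof}
The bound $\operatorname{sect}_h\le\kappa$ says that $E$ is positive semidefinite. On $\partial B$ the hypothesis says $E(N,N)=0$, and the Cauchy--Schwarz inequality $E(N,X)^2\le E(N,N)E(X,X)$ gives $E(N,\cdot)=0$. Let $\phi$ be as in Lemma \ref{lem:convex}, which applies since $\kappa\le0$, and let $W$ be the vector field dual to $E(\nabla\phi,\cdot)$. Then $\operatorname{div}W=(\operatorname{div}E)(\nabla\phi)+\langle E,\operatorname{Hess}\phi\rangle=\langle E,\operatorname{Hess}\phi\rangle$. The inner product of two positive semidefinite tensors is nonnegative (diagonalize one of them), so $\langle E,\operatorname{Hess}\phi-h\rangle\ge0$. The divergence theorem, with $N$ inward, gives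
\[
0=-\int_{\partial B}E(\nabla\phi,N)\,dA=\int_B\langle E,\operatorname{Hess}\phi\rangle\,dV\ge\int_B\operatorname{tr}_hE\,dV\ge0 .
\]
So $\operatorname{tr}_hE\equiv0$, hence $E\equiv0$. Every tangent plane is $\nu^\perp$ for some unit $\nu$, so $\operatorname{sect}_h\equiv\kappa$.
\end{proof}

\section{The boundary is a geodesic sphere}\label{sec:sphere}

By Propositions \ref{prop:boundary} and \ref{prop:constant}, under the hypotheses of Theorem \ref{thm:B} the metric $h$ has constant curvature $\kappa$, and the shape operator $A$ of $\partial B$ is positive definite with $\det A=b^2$. Since the mean curvature is absent from \eqref{eq:isometric}, the area expansion says nothing more about $A$. The missing information comes from the Codazzi equation $(\nabla_XA)Y-(\nabla_YA)X=\pm(R(X,Y)N)^\top$, whose right-hand side vanishes now that $h$ has constant curvature.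

\begin{lemma}\label{lem:umbilic}
Let $\Sigma$ be a closed surface of constant curvature $K>0$, and $A$ a positive definite symmetric tensor with $(\nabla_XA)Y=(\nabla_YA)X$ and $\det A=b^2$ constant, $b>0$. Then $A=b\,\mathrm{Id}$.
\end{lemma}

\begin{proof}
Let $H=\operatorname{tr}A$. Then $H^2-4\det A\ge0$ is the squared difference of the eigenvalues, so $H\ge2b$, and it suffices to show $\max H=2b$. We derive an elliptic equation for $H$. Work in a local orthonormal frame and sum over repeated indices. The tensor $\nabla_kA_{ij}$ is totally symmetric. From $R(X,Y)Z=K(\langle Y,Z\rangle X-\langle X,Z\rangle Y)$, commuting derivatives gives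
\[
\nabla_k\nabla_iA_{mj}-\nabla_i\nabla_kA_{mj}=K(\delta_{km}A_{ij}-\delta_{im}A_{kj}+\delta_{kj}A_{mi}-\delta_{ij}A_{mk}).
\]
Setting $m=k$, the right side is $K(2A_{ij}-H\delta_{ij})$, and $\nabla_kA_{kj}=\nabla_jH$. Hence
\[
\Delta A_{ij}=\nabla_k\nabla_iA_{kj}=\nabla_i\nabla_jH+K(2A_{ij}-H\delta_{ij}).
\]
Let $\operatorname{cof}A=H\,\mathrm{Id}-A$, which is positive definite. For a symmetric $2\times2$ matrix $P$ we have $2\det P=(\operatorname{tr}P)^2-|P|^2$. Applying this to $A$ and to each $\nabla_iA$,
\[
0=\Delta\det A=H\Delta H-\langle A,\Delta A\rangle+|\nabla H|^2-|\nabla A|^2=\langle\operatorname{cof}A,\Delta A\rangle+2\sum_i\det(\nabla_iA).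
\]
Also $\langle H\,\mathrm{Id}-A,\,2A-H\,\mathrm{Id}\rangle=H^2-2|A|^2=-(H^2-4\det A)$. Therefore
\begin{equation}\label{eq:H}
\langle\operatorname{cof}A,\operatorname{Hess}H\rangle=K(H^2-4b^2)-2\sum_i\det(\nabla_iA).
\end{equation}
The last sum is nonpositive. Indeed $0=\nabla_i\det A=\langle\operatorname{cof}A,P\rangle$ for $P=\nabla_iA$; in a basis where $\operatorname{cof}A=\operatorname{diag}(\mu_1,\mu_2)$ with $\mu_1,\mu_2>0$ this reads $\mu_1P_{11}+\mu_2P_{22}=0$, so $P_{11}P_{22}\le0$ and $\det P=P_{11}P_{22}-P_{12}^2\le0$. At a maximum of $H$ the left side of \eqref{eq:H} is nonpositive, so $K(H^2-4b^2)\le0$ there, and $K>0$ gives $\max H\le2b$.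
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:B}]
By Proposition \ref{prop:boundary}, $h|_{\partial B}=h_0|_{\partial B}$ has constant curvature $K=\kappa+b^2>0$, so Lemma \ref{lem:umbilic} shows that $\partial B$ is umbilic for $h$ with principal curvature $b$.

\emph{Embedding in $M_\kappa$.} Fix $p\in\operatorname{int}B$, $p_0\in M_\kappa$ and a linear isometry $\iota:T_pB\to T_{p_0}M_\kappa$, and set $\Phi=\exp_{p_0}\circ\,\iota\circ\exp_p^{-1}$, using Lemma \ref{lem:convex}. In constant curvature $\kappa$ the Jacobi field along $\gamma_v$, $v\neq0$, with $J(0)=0$, $J'(0)=\xi$ is $J(t)=t\,\xi^\parallel_t+|v|^{-1}\sigma(t|v|)\,\xi_t^\perp$, where $\xi^\parallel_t,\xi^\perp_t$ are the parallel transports of the components of $\xi$ along and orthogonal to $v$. So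
\[
|d(\exp_p)_v\xi|^2=|\xi^\parallel|^2+|v|^{-2}\sigma(|v|)^2|\xi^\perp|^2 ,
\]
and the same formula holds in $M_\kappa$. Hence $\Phi$ is a local isometry, smooth up to the boundary. It is injective because $\exp_{p_0}$ is a diffeomorphism for $\kappa\le0$. Thus $\Phi$ is an isometry from $(B,h)$ onto a compact domain $\Omega'\subset M_\kappa$ whose boundary $\Sigma=\Phi(\partial B)$ is connected and umbilic with principal curvature $b$ for the inward normal $N$.

\emph{The image is a ball.} Consider $q\mapsto\exp_q(R\,N(q))$ on $\Sigma$. Its derivative along $X\in T_q\Sigma$ is $J(R)$, where $J$ is the Jacobi field along the normal geodesic with $J(0)=X$ and $J'(0)=\nabla_XN=-bX$, namely $J(t)=(\sigma'(t)-b\,\sigma(t))X_t$ with $X_t$ parallel. Since $b=\sigma'(R)/\sigma(R)$, we get $J(R)=0$, so the map is a constant $o$. Geodesics of $M_\kappa$ minimize, so $\Sigma$ lies in the sphere of radius $R$ about $o$; being compact and a surface, it is closed and open in that sphere, hence equal to it. The set $\Omega'\setminus\Sigma$ is nonempty, bounded, open and closed in $M_\kappa\setminus\Sigma$, so it is the open ball of radius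 $R$ about $o$. Composing $\Phi$ with an isometry of $M_\kappa$ taking $o$ to the center of $B$, we obtain an isometry $\psi_1:(B,h)\to(B,h_0)$.

\emph{Fixing the boundary.} Since $h$ and $h_0$ agree on $T\partial B$, the map $\psi_1|_{\partial B}$ is an isometry of the round sphere $(\partial B,h_0|_{\partial B})$. As $h_0=dr^2+\sigma(r)^2g_{S^2}$, letting it act on the $S^2$ factor extends it to an isometry $\psi_2$ of $(B,h_0)$. Then $\psi=\psi_2^{-1}\circ\psi_1$ is an isometry $(B,h)\to(B,h_0)$ with $\psi|_{\partial B}=\mathrm{id}$.
\end{proof}

\begin{thebibliography}{1}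

\bibitem{Alvarez}
S\'ebastien Alvarez, \emph{Foliated Plateau problems, geometric rigidity and equidistribution of closed $k$-surfaces}, arXiv:2502.07626 (2025).

\end{thebibliography}
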